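# Convexity of $-\log\int e^{-F_t}$ along 2-interpolations of squared norms

## 1. Admissible functions and interpolation families

Throughout, $n\ge1$, and gradients and Hessians are taken in the space variable $x\in\mathbb R^n$ only. A centrally symmetric convex body is a compact convex set $K\subset\mathbb R^n$ with non-empty interior and $K=-K$. Its norm is $\|x\|_K=\inf\{r>0:x\in rK\}$.

**Definition 1 (admissible function).** A function $\Phi:\mathbb R^n\to\mathbb R$ is admissible if $\Phi(x)=\lambda\|x\|_K^2$ for some $\lambda>0$ and some centrally symmetric convex body $K$, and if moreover $\Phi$ is $C^2$ on $\mathbb R^n\setminus\{0\}$ with positive definite Hessian there.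

Every admissible function is even, convex and $2$-homogeneous. The basic example is $\Phi(x)=\frac12Ax\cdot x$ with $A$ a positive definite matrix; here $K$ is an ellipsoid. A useful non-example is $\Phi(x)=\frac12\|x\|_4^2=\frac12(x_1^4+x_2^4)^{1/2}$ in the plane. Near $(1,0)$ we have $\Phi(1,y)=\frac12+\frac14y^4+O(y^8)$, so the second derivative in the direction $x_2$ vanishes at $(1,0)$, and the Hessian is not positive definite there. This function will come back.

It is convenient to recognize admissible functions without exhibiting $K$.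

**Fact 1.** Let $F$ be $C^2$ on $\mathbb R^n\setminus\{0\}$, even and $2$-homogeneous, with $F(0)=0$ and $H=\mathrm{Hess}\,F>0$ off $0$. Then $H$ is $0$-homogeneous, and off $0$
$$Hx=\nabla F,\qquad x\cdot\nabla F=Hx\cdot x=2F>0. \tag{1}$$
Moreover $F$ is admissible.

*Proof.* Differentiate $F(sx)=s^2F(x)$ in $x$: $\nabla F(sx)=s\nabla F(x)$, and again, $H(sx)=H(x)$. Differentiating $\nabla F(sx)=s\nabla F(x)$ in $s$ at $s=1$ gives $Hx=\nabla F$; differentiating $F(sx)=s^2F(x)$ in $s$ gives $x\cdot\nabla F=2F$. Positivity of $F$ follows from $2F=Hx\cdot x$. Along a line that misses $0$, $F$ has positive second derivative; along a line through $0$ it is a positive multiple of a square. So $F$ is convex. By homogeneity $F\ge m|x|^2$ with $m=\min_{S^{n-1}}F>0$. Hence $K=\{F\le1\}$ is compact, convex, symmetric, contains a neighborhood of $0$, and $F=\|\cdot\|_K^2$. $\square$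

**Definition 2 ($c$-family).** Let $c>0$ and let $F_0,F_1$ be admissible. A $c$-family between them is a function $F:[0,1]\times\mathbb R^n\to\mathbb R$, written $F_t(x)=F(t,x)$, such that

1. $F(0,\cdot)=F_0$ and $F(1,\cdot)=F_1$;
2. $F_t$ is admissible for every $t\in[0,1]$;
3. $F$ is $C^2$ on $[0,1]\times(\mathbb R^n\setminus\{0\})$ and solves there
$$\partial^2_{tt}F=c\,(\mathrm{Hess}_xF)^{-1}\nabla_x\partial_tF\cdot\nabla_x\partial_tF. \tag{2}$$

A *$2$-interpolation family* is a $c$-family with $c=\frac12$. The case $c=1$ is the $1$-interpolation, whose solution is the infimal-convolution interpolation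
$$F_t(x)=\inf\{(1-t)F_0(x_0)+tF_1(x_1):x=(1-t)x_0+tx_1\}.$$

As an example, look for families $F_t(x)=\frac12A_tx\cdot x$ with $A_t$ positive definite. Then $\nabla\partial_tF=A_t'x$, and (2) becomes
$$A''=2c\,A'A^{-1}A'. \tag{3}$$
For $c=\frac12$, the curve $A_t=e^{tS}$ with $S$ symmetric is a solution: both sides equal $S^2e^{tS}$. For $c=1$, the curve $A_t=B_t^{-1}$ with $B_t$ affine in $t$ is a solution, because $A'=-B^{-1}B'B^{-1}$ and $A''=2B^{-1}B'B^{-1}B'B^{-1}=2A'A^{-1}A'$.

**Definition 3 (the function $\alpha$).** To a $c$-family we associate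
$$\alpha(t)=-\log\int_{\mathbb R^n}e^{-F_t(x)}\,dx,\qquad t\in[0,1].$$

It is finite because $F_t\ge m_t|x|^2$ with $m_t>0$. For $F_t=\frac12A_tx\cdot x$ one finds $\alpha(t)=\frac12\log\det A_t-\frac n2\log(2\pi)$.

For $1$-interpolations $\alpha$ is convex; this is Prékopa's theorem. The problem, taken from Dario Cordero-Erausquin and Bo'az Klartag, "Interpolations, convexity and geometric inequalities", arXiv:1109.3652 (2011), asks whether the smaller factor $\frac12$ in (2) is still enough when all functions are squares of norms.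

**Conjecture.** Let $F_0,F_1$ be admissible and let $F$ be any $2$-interpolation family between them in the sense of Definition 2. Then $\alpha$ is convex on $[0,1]$.

The answer is as follows.

**Theorem A.** If $n=1$, then $\alpha$ is affine for every $2$-interpolation family. If $n\ge2$, there is a $2$-interpolation family, real-analytic on $[0,1]\times(\mathbb R^n\setminus\{0\})$, for which $\alpha''<0$ on all of $[0,1]$. Hence the conjecture is false for every $n\ge2$.

Once this is proved, Section 8 asks which constant $c$ should replace $\frac12$, and Theorem B answers it.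

## 2. Dimension one and quadratic forms

**Dimension one.** For $n=1$ every admissible function is $\lambda x^2$, so $F_t(x)=\lambda(t)x^2$ with $\lambda>0$ of class $C^2$. Equation (2) reads $\lambda''x^2=c\,(2\lambda)^{-1}(2\lambda'x)^2$, that is, $\lambda''=2c\lambda'^2/\lambda$. Since $\alpha=\frac12\log\lambda+\mathrm{const}$,
$$\alpha''=\frac12\Big(\frac{\lambda''}{\lambda}-\frac{\lambda'^2}{\lambda^2}\Big)=\frac12(2c-1)\Big(\frac{\lambda'}{\lambda}\Big)^2 .$$
For $c=\frac12$ this vanishes, so $\alpha$ is affine. This proves the first half of Theorem A.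

**Quadratic forms in any dimension.** For a $c$-family $F_t=\frac12A_tx\cdot x$ we have $\alpha'=\frac12\mathrm{tr}(A^{-1}A')$, and with (3)
$$\alpha''=\tfrac12\,\mathrm{tr}(A^{-1}A'')-\tfrac12\,\mathrm{tr}\big((A^{-1}A')^2\big)=\tfrac12(2c-1)\,\mathrm{tr}\big((A^{-1}A')^2\big).$$
The matrix $A^{-1}A'$ is similar to the symmetric matrix $A^{-1/2}A'A^{-1/2}$, so the trace is $\ge0$. Along quadratic forms $\alpha$ is convex as soon as $c\ge\frac12$, and affine for $c=\frac12$. So $\frac12$ is exactly the threshold seen by ellipsoids, and the conjecture survives these tests with equality.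

## 3. The second derivative of $\alpha$

The purpose of this section is to turn convexity of $\alpha$ into an inequality between two quadratic functionals at a single time $t$.

For admissible $F$ let $d\mu_F=e^{-F}dx/\int e^{-F}$, and let $E_F,\mathrm{Var}_F$ denote expectation and variance under $\mu_F$. We use the first two of the following formulas to integrate out the radial variable.

**Lemma 1.** Let $F:\mathbb R^n\to[0,\infty)$ be continuous, $2$-homogeneous and positive off $0$. For bounded measurable $0$-homogeneous $g$,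
$$E_F[gF]=\tfrac n2E_Fg,\qquad E_F[gF^2]=\tfrac n2\big(\tfrac n2+1\big)E_Fg,\qquad E_Fg=\frac{\int_{S^{n-1}}gF^{-n/2}d\theta}{\int_{S^{n-1}}F^{-n/2}d\theta}.$$

*Proof.* For $k=0,1,2$, polar coordinates give
$$\int gF^ke^{-F}dx=\int_{S^{n-1}}g(\theta)F(\theta)^k\int_0^\infty\rho^{2k+n-1}e^{-\rho^2F(\theta)}d\rho\,d\theta=\tfrac12\Gamma\big(\tfrac n2+k\big)\int_{S^{n-1}}gF^{-n/2}d\theta,$$
since the inner integral is $\frac12\Gamma(\frac n2+k)F(\theta)^{-n/2-k}$. Divide by the case $k=0$, $g=1$, and use $\Gamma(s+1)=s\Gamma(s)$. $\square$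

**Definition 4 (the form $Q_F$).** For $F$ admissible with $H=\mathrm{Hess}\,F$, and $\psi$ a $C^1$, $0$-homogeneous function on $\mathbb R^n\setminus\{0\}$, put
$$Q_F(\psi)=2F\,H^{-1}\nabla\psi\cdot\nabla\psi .$$

It is continuous and $0$-homogeneous (the degrees are $2+0-1-1$), hence bounded. For $F=\frac12|x|^2$ we get $Q_F(\psi)=|x|^2|\nabla\psi|^2$, which on the sphere is the squared spherical gradient of $\psi$.

**Lemma 2.** Let $F$ be admissible, $\psi$ be $C^1$ and $0$-homogeneous, and $f=2\psi F$. Then
$$E_F[H^{-1}\nabla f\cdot\nabla f]=4nE_F\psi^2+nE_FQ_F(\psi),\qquad \mathrm{Var}_Ff=2nE_F\psi^2+n^2\mathrm{Var}_F\psi .$$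

*Proof.* We have $\nabla f=2\psi\nabla F+2F\nabla\psi$. By (1), $H^{-1}\nabla F=x$, so $H^{-1}\nabla f=2\psi x+2FH^{-1}\nabla\psi$. Take the scalar product with $\nabla f$. The two cross terms both equal $4\psi F\,x\cdot\nabla\psi$, because $H^{-1}\nabla\psi\cdot\nabla F=\nabla\psi\cdot x$; and $x\cdot\nabla\psi=0$ since $\psi$ is $0$-homogeneous. With $x\cdot\nabla F=2F$ there remains
$$H^{-1}\nabla f\cdot\nabla f=8\psi^2F+4F^2H^{-1}\nabla\psi\cdot\nabla\psi=8\psi^2F+2F\,Q_F(\psi),$$
and Lemma 1 gives the first formula. Also by Lemma 1, $E f^2=4\cdot\frac n2(\frac n2+1)E\psi^2=(n^2+2n)E\psi^2$ and $(Ef)^2=n^2(E\psi)^2$. Subtract. $\square$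

**Lemma 3.** For a $c$-family put $\psi_t=\partial_tF/(2F_t)$, which is even, $C^1$ and $0$-homogeneous in $x$. Then $\alpha\in C^2([0,1])$ and, with $E=E_{F_t}$, $\mathrm{Var}=\mathrm{Var}_{F_t}$,
$$\alpha''(t)=n\Big\{(4c-2)(E\psi_t)^2+c\,E\,Q_{F_t}(\psi_t)-(n+2-4c)\,\mathrm{Var}\,\psi_t\Big\}. \tag{4}$$
In particular, for $c=\frac12$,
$$\alpha''(t)=\tfrac n2\big\{E\,Q_{F_t}(\psi_t)-2n\,\mathrm{Var}\,\psi_t\big\}. \tag{5}$$

*Proof.* Differentiating the relations $F_t(sx)=s^2F_t(x)$, $F_t(-x)=F_t(x)$ in $t$ shows that $\partial_tF$ and $\partial_{tt}F$ are also even and $2$-homogeneous; so $\psi_t$ has the stated properties. The functions $F_t,\partial_tF,\partial_{tt}F$ are continuous on the compact set $[0,1]\times S^{n-1}$. Hence there are $m,C>0$ with $F_t\ge m|x|^2$ and $|\partial_tF|,|\partial_{tt}F|\le C|x|^2$ for all $t$. The first two $t$-derivatives of $e^{-F_t}$ are therefore dominated by $(C|x|^2+C^2|x|^4)e^{-m|x|^2}$, which is integrable, and we may differentiate twice under the integral: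
$$\alpha'=E\,\partial_tF,\qquad \alpha''=E\,\partial_{tt}F-\mathrm{Var}(\partial_tF), \tag{6}$$
with continuous right sides. Now $\partial_tF=2\psi_tF_t$. Insert (2) and Lemma 2:
$$\alpha''=c\,(4nE\psi^2+nEQ)-2nE\psi^2-n^2\mathrm{Var}\,\psi .$$
Writing $E\psi^2=\mathrm{Var}\,\psi+(E\psi)^2$ and collecting terms gives (4). $\square$

## 4. The Euclidean spectral gap equals $2n$

From now on $n\ge2$. By (5), the conjecture would follow from
$$E_FQ_F(\psi)\ \ge\ 2n\,\mathrm{Var}_F\psi\qquad\text{for all admissible }F\text{ and all even, }0\text{-homogeneous, }C^1\ \psi. \tag{7}$$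
This is a spectral gap inequality, and the first thing to do is to try to prove it.

Start with $F=\frac12|x|^2$. By Lemma 1, $E_F$ is then the uniform average over $S^{n-1}$, and $Q_F(\psi)=|\nabla_{S}\psi|^2$ on the sphere. Recall that $-\Delta_{S^{n-1}}$ has eigenvalues $k(k+n-2)$, with the spherical harmonics of degree $k$ as eigenfunctions. An even function only involves even $k$, and the smallest nonzero even degree $k=2$ gives the eigenvalue $2n$. So (7) holds for the Euclidean norm, with equality for $\psi$ a harmonic of degree $2$, for instance $\psi=\sum a_ix_i^2/|x|^2$ with $\sum a_i=0$. In the plane: $\psi=\cos2\theta$ has $Q=4\sin^22\theta$, $EQ=2$, $\mathrm{Var}\,\psi=\frac12$, ratio $4=2n$. The same holds for every $F=\frac12Ax\cdot x$ by the linear change of variables $z=A^{1/2}x$.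

Thus (7) is an equality case at all ellipsoids, and a proof would have to show that ellipsoids minimize the spectral gap among all symmetric bodies. The information available at $c=1$ is far from this: convexity of $\alpha$ along a $1$-family, read through (4) with $c=1$ at a time where $E\psi_t=0$, says only $EQ_{F_t}(\psi_t)\ge(n-2)\mathrm{Var}\,\psi_t$, with $n-2$ in place of $2n$. The plan of proving (7) stops at exactly this comparison with ellipsoids, and the next section shows that the comparison is false.

To violate (7) we want a norm far from Euclidean for which $H^{-1}\nabla\psi$ can still be computed. For $\ell_q$ norms, the Hessian is diagonal up to a rank-one term. The rank-one term disappears on suitable vectors, and the functions $\psi=\sum a_ix_i^q/\|x\|_q^q$, the analogues of the degree-$2$ harmonics above, have gradients of exactly the right form.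

## 5. A smaller gap near the $\ell_q$ norms

Let $n\ge2$, let $q\ge4$ be an even integer, and put
$$N=\Big(\sum_ix_i^q\Big)^{1/q},\quad F_0=\tfrac12N^2,\quad F_\varepsilon=F_0+\tfrac\varepsilon2|x|^2,\quad w_i=\frac{x_i^q}{N^q},\quad \psi=\sum_ia_iw_i,$$
where $a\in\mathbb R^n$, $a\ne0$, $\sum a_i=0$. (In this section $F_0$ is this function, not a family at time $0$.) Here $\sum w_i=1$; $\psi$ is even, $0$-homogeneous, and takes the value $a_i$ on the $i$-th axis, so it is nonconstant. All these functions are real-analytic off $0$.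

The function $F_0$ itself may not be used: its Hessian is singular on the coordinate axes, as we saw in Section 1 for $q=4$. This is why $\varepsilon$ is there.

**Step 1: the Hessian of $F_0$, and admissibility of $F_\varepsilon$.** The goal is an explicit formula off the coordinate hyperplanes. From $\partial_iN=x_i^{q-1}N^{1-q}$ we get $\partial_iF_0=x_i^{q-1}N^{2-q}$, and then
$$(H_0)_{ij}=\partial_{ij}F_0=(q-1)\delta_{ij}x_i^{q-2}N^{2-q}-(q-2)x_i^{q-1}x_j^{q-1}N^{2-2q}.$$
Off the coordinate hyperplanes this is
$$(H_0)_{ij}=N^2\Big[(q-1)\delta_{ij}\frac{w_i}{x_i^2}-(q-2)\frac{w_i}{x_i}\frac{w_j}{x_j}\Big]. \tag{8}$$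
Write a vector as $\xi_i=x_ib_i$. By Cauchy–Schwarz with weights $w_i$, $(\sum w_ib_i)^2\le\sum w_ib_i^2$, so
$$H_0\xi\cdot\xi=N^2\Big[(q-1)\sum w_ib_i^2-(q-2)\Big(\sum w_ib_i\Big)^2\Big]\ge N^2\sum w_ib_i^2 .$$
Off the hyperplanes all $w_i>0$, so $H_0>0$ there. By continuity $H_0\ge0$ everywhere off $0$. Hence $\mathrm{Hess}\,F_\varepsilon=H_0+\varepsilon I>0$ off $0$, and by Fact 1 $F_\varepsilon$ is admissible for every $\varepsilon>0$.

**Step 2: computing $2F_0H_0^{-1}\nabla\psi\cdot\nabla\psi$.** Work off the hyperplanes. First, $\partial_iw_j=q\frac{w_i}{x_i}(\delta_{ij}-w_j)$, so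
$$\partial_i\psi=q\,\frac{w_i}{x_i}(a_i-\psi).$$
Next, if $u_i=x_ib_i$ with $\sum_jw_jb_j=0$, the rank-one term of (8) vanishes on $u$ and $(H_0u)_i=N^2(q-1)\frac{w_i}{x_i}b_i$. The choice $b_i=a_i-\psi$ is allowed, since $\sum w_j(a_j-\psi)=\psi-\psi=0$. Comparing,
$$H_0^{-1}\nabla\psi=\frac{q}{(q-1)N^2}\big(x_i(a_i-\psi)\big)_i .$$
Since $2F_0=N^2$, taking the scalar product with $\nabla\psi$ gives
$$2F_0H_0^{-1}\nabla\psi\cdot\nabla\psi=\frac{q^2}{q-1}V,\qquad V=\sum_iw_i(a_i-\psi)^2. \tag{9}$$

**Step 3: the moments.** We need $E_{F_0}\psi^2$ and $E_{F_0}V$. Put $\tau=1/q$. For bounded $0$-homogeneous $g$ and $k\ge0$, polar coordinates give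
$$\int gN^{kq}e^{-N^q}dx=\int_{S^{n-1}}gN^{kq}\int_0^\infty\rho^{kq+n-1}e^{-\rho^qN^q}d\rho\,d\theta=\tfrac1q\Gamma(n\tau+k)\int_{S^{n-1}}gN^{-n}d\theta .$$
By Lemma 1, $E_{F_0}g$ is the average of $g$ over the sphere with weight $F_0^{-n/2}$, which is proportional to $N^{-n}$. So, denoting by $\widetilde E$ the expectation under the probability density proportional to $e^{-N^q}$,
$$\widetilde E[g]=E_{F_0}g,\qquad \widetilde E[gN^{2q}]=n\tau(n\tau+1)\,E_{F_0}g .$$
The density $e^{-N^q}=\prod e^{-x_i^q}$ is a product, so under it the variables $T_i=x_i^q$ are i.i.d.; substituting $x=T^{1/q}$ in $e^{-x^q}dx$ shows that $T_i$ has the Gamma density proportional to $T^{\tau-1}e^{-T}$. Hence $\widetilde ET_i=\tau$ and $\widetilde ET_i^2=\tau(\tau+1)$. Take $g=w_iw_j$, for which $gN^{2q}=T_iT_j$. This gives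
$$E_{F_0}w_i^2=\frac{\tau(\tau+1)}{n\tau(n\tau+1)}=\frac{\tau+1}{n(n\tau+1)},\qquad E_{F_0}w_iw_j=\frac{\tau}{n(n\tau+1)}\quad(i\ne j),$$
and $E_{F_0}w_i=\frac1n$ by symmetry and $\sum w_i=1$. Since $\sum a_i=0$, we get $E_{F_0}\psi=0$; and $\sum_{i\ne j}a_ia_j=-|a|^2$ yields
$$E_{F_0}\psi^2=|a|^2\big(E_{F_0}w_1^2-E_{F_0}w_1w_2\big)=\frac{|a|^2}{n(n\tau+1)}=\frac{q|a|^2}{n(n+q)} .$$
Since $V=\sum w_ia_i^2-\psi^2$,
$$E_{F_0}V=\frac{|a|^2}{n}-\frac{q|a|^2}{n(n+q)}=\frac{|a|^2}{n+q}.$$

**Step 4: letting $\varepsilon\to0$.** This step transfers the computation to the admissible functions $F_\varepsilon$. On $S^{n-1}$, $F_\varepsilon\to F_0$ uniformly and $F_0$ is bounded below by a positive constant. By the last formula in Lemma 1, $E_{F_\varepsilon}g\to E_{F_0}g$ for every bounded $0$-homogeneous $g$; in particular $\mathrm{Var}_{F_\varepsilon}\psi\to\mathrm{Var}_{F_0}\psi=E_{F_0}\psi^2>0$. Off the coordinate hyperplanes, which are a null set, $\mathrm{Hess}\,F_\varepsilon\ge H_0>0$, so $(\mathrm{Hess}\,F_\varepsilon)^{-1}\le H_0^{-1}$,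 and by (9)
$$Q_{F_\varepsilon}(\psi)\le\frac{F_\varepsilon}{F_0}\cdot\frac{q^2}{q-1}V .$$
Here $F_\varepsilon/F_0$ is $0$-homogeneous and tends to $1$ uniformly on the sphere, so $\limsup_{\varepsilon\to0} E_{F_\varepsilon}Q_{F_\varepsilon}(\psi)\le\frac{q^2}{q-1}E_{F_0}V$. Therefore
$$\limsup_{\varepsilon\to0}\frac{E_{F_\varepsilon}Q_{F_\varepsilon}(\psi)}{\mathrm{Var}_{F_\varepsilon}\psi}\le\frac{q^2}{q-1}\cdot\frac{|a|^2/(n+q)}{q|a|^2/(n(n+q))}=\frac{nq}{q-1}. \tag{10}$$
For $q=4$ the right side is $\frac{4n}3<2n$. So for $q=4$ and some $\varepsilon>0$,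
$$E_{F_\varepsilon}Q_{F_\varepsilon}(\psi)<2n\,\mathrm{Var}_{F_\varepsilon}\psi , \tag{11}$$
and (7) is false. In the plane, for example, $\psi=(x_1^4-x_2^4)/(x_1^4+x_2^4)$ brings the ratio asymptotically down to at most $\frac83$, against the value $4$ for the Euclidean norm.

## 6. Analytic families from the Cauchy–Kovalevskaya theorem

Violating (7) is not yet a counterexample: we need a solution of (2) passing through $F_\varepsilon$ with velocity $2\psi F_\varepsilon$. The conjecture speaks of families with prescribed endpoints, but to refute it we are free to choose the endpoints. So we solve an initial value problem for a short time, and let the endpoint be whatever the solution reaches.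

Recall the Cauchy–Kovalevskaya theorem in the form we use (e.g. Folland, *Introduction to Partial Differential Equations*, Ch. 1). If $\Phi$ is real-analytic near the values taken by the data at $x_0$, and the data $\mathcal F,f$ are real-analytic near $x_0$, then the problem
$$\partial_{tt}F=\Phi(D_x^2F,\nabla_x\partial_tF),\qquad F(0,\cdot)=\mathcal F,\quad \partial_tF(0,\cdot)=f$$
has a real-analytic solution near $(0,x_0)$. The right side must contain no $\partial_{tt}F$ and no derivative of total order above $2$; for contrast, the heat equation $\partial_tF=\partial_{xx}F$, of first order in $t$ and second order in $x$, is not of the corresponding first-order form.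

**Lemma 4.** Let $n\ge2$ and $c>0$. Let $\mathcal F$ be admissible and $f$ even and $2$-homogeneous, both real-analytic on $\mathbb R^n\setminus\{0\}$. Then for some $\delta>0$ there is a real-analytic $F:(-\delta,\delta)\times(\mathbb R^n\setminus\{0\})\to\mathbb R$ solving (2), with $F(0,\cdot)=\mathcal F$, $\partial_tF(0,\cdot)=f$, and every $F_t$ admissible (with $F_t(0)=0$).

**Step 1: local solutions.** Equation (2) has the above form with $\Phi(M,v)=cM^{-1}v\cdot v$, which is analytic where $M$ is invertible. Since $\mathrm{Hess}\,\mathcal F>0$, near each $(0,x_0)$ with $x_0\in S^{n-1}$ there is an analytic solution with the given data, and after shrinking its domain we may assume that its spatial Hessian is invertible there.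

**Step 2: a uniqueness principle.** This is what makes gluing possible. Let two analytic solutions with invertible Hessians be defined on $(-\delta,\delta)\times W$, with $W$ open, and have the same data on $W$. Differentiating (2) $k$ times in $t$ and setting $t=0$ expresses $\partial_t^{k+2}F(0,\cdot)$ through $x$-derivatives of $\partial_t^jF(0,\cdot)$ with $j\le k+1$. So all $\partial_t^kF(0,\cdot)$ on $W$ are determined recursively by the data, and are the same for both solutions. For fixed $x\in W$, both are analytic functions of $t$ on the interval $(-\delta,\delta)$ with the same Taylor coefficients at $0$. Hence they coincide for all $|t|<\delta$.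

**Step 3: gluing.** By compactness finitely many local solutions, on sets $(-\delta_i,\delta_i)\times B_i$ with open balls $B_i$ covering $S^{n-1}$, suffice. Put $\delta=\min\delta_i$. On each overlap $B_i\cap B_j$ the two solutions coincide by Step 2. So they glue to an analytic solution on $(-\delta,\delta)\times U$ with $U\supset S^{n-1}$ open; after shrinking, $U=\{1-r<|x|<1+r\}$ for some $r\in(0,1)$.

**Step 4: homogeneity and evenness.** We now extend $F$ to all $x\ne0$. For $s>0$ put $\tilde F(t,x)=s^{-2}F(t,sx)$ on $s^{-1}U$. Then $\mathrm{Hess}\,\tilde F(t,x)=(\mathrm{Hess}\,F)(t,sx)$, $\nabla\partial_t\tilde F(t,x)=s^{-1}(\nabla\partial_tF)(t,sx)$ and $\partial_{tt}\tilde F(t,x)=s^{-2}(\partial_{tt}F)(t,sx)$, so $\tilde F$ solves (2). Its data are again $\mathcal F$ and $f$, because these are $2$-homogeneous. By Step 2 on $W=U\cap s^{-1}U$,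
$$F(t,sx)=s^2F(t,x)\qquad\text{whenever }x,sx\in U .$$
Likewise $(t,x)\mapsto F(t,-x)$ solves (2) (its mixed gradient only changes sign) with the same data, so $F(t,-x)=F(t,x)$ on $U$. Hence the function $|x|^2F(t,x/|x|)$ agrees with $F$ on $U$, is analytic on $(-\delta,\delta)\times(\mathbb R^n\setminus\{0\})$, even and $2$-homogeneous in $x$. Near any point $x_1\neq0$ it equals $s^{-2}F(t,sx)$ with $s=1/|x_1|$, so it solves (2) everywhere. We call it $F$ again.

**Step 5: admissibility.** Since $\mathrm{Hess}\,F_0=\mathrm{Hess}\,\mathcal F>0$ on the compact set $S^{n-1}$, continuity gives $\mathrm{Hess}\,F_t>0$ on $S^{n-1}$ for all $|t|<\delta$, after decreasing $\delta$. By $0$-homogeneity of the Hessian this holds off $0$. With $F_t(0)=0$, Fact 1 shows that $F_t$ is admissible. $\square$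

## 7. Failure of convexity in every dimension $n\ge2$

We assemble the second half of Theorem A. Take $q=4$ and $F_\varepsilon,\psi$ satisfying (11). They are analytic off $0$, so Lemma 4 applies with $c=\frac12$, $\mathcal F=F_\varepsilon$ and $f=2\psi F_\varepsilon$. It gives a solution $F$ on $(-\delta,\delta)$ with $\partial_tF/(2F)=\psi$ at $t=0$. The computation of Lemma 3 applies on any compact time interval, and (5) and (11) give
$$\alpha''(0)=\tfrac n2\big\{E_{F_\varepsilon}Q_{F_\varepsilon}(\psi)-2n\,\mathrm{Var}_{F_\varepsilon}\psi\big\}<0 .$$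
By continuity $\alpha''<0$ on $[0,\delta']$ for some $0<\delta'<\delta$. Equation (2) is invariant under $t\mapsto\delta't$, since both sides get the factor $\delta'^2$. So $(t,x)\mapsto F(\delta't,x)$, $t\in[0,1]$, is a $2$-interpolation family between the admissible functions $F_\varepsilon$ and $F_{\delta'}$, the latter being the slice of $F$ at time $\delta'$. It is real-analytic on $[0,1]\times(\mathbb R^n\setminus\{0\})$, and its function $\alpha$ satisfies $\alpha''<0$ on $[0,1]$. This $\alpha$ is not convex, and Theorem A is proved. $\blacksquare$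

## 8. The constant $\Lambda_n$ and the threshold $c_n$

Formula (4) holds for every $c$, so one can ask for which $c$ the function $\alpha$ is always convex. The relevant quantity is the worst spectral gap.

**Definition 5.** For $n\ge2$,
$$\Lambda_n=\inf\Big\{\frac{E_FQ_F(\psi)}{\mathrm{Var}_F\psi}:\ F\text{ admissible},\ \psi\text{ even, }C^1,\ 0\text{-homogeneous, nonconstant}\Big\}.$$

For example, $F=\frac12|x|^2$ shows $\Lambda_n\le2n$ by Section 4, and Section 5 with $q=4$ improves this to $\Lambda_n\le\frac{4n}3$.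

The next theorem mentions one more inequality. Let $K$ be a symmetric convex body with support function $h_K(y)=\max_{x\in K}x\cdot y$. The Wulff shape of a positive continuous even function $h$ on $S^{n-1}$ is $[h]=\{x:x\cdot u\le h(u)\text{ for all }u\in S^{n-1}\}$; for instance $[h_K]=K$. The log-Brunn–Minkowski conjecture in $\mathbb R^n$ is the statement
$$\big|[h_K^{1-\theta}h_L^\theta]\big|\ge|K|^{1-\theta}|L|^\theta,\qquad 0\le\theta\le1, \tag{12}$$
for all centrally symmetric convex bodies $K,L\subset\mathbb R^n$. For $L=rK$ with $r>0$ it is an equality: the Wulff shape is $r^\theta K$, and both sides are $r^{n\theta}|K|$.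

**Theorem B.** Let $n\ge2$ and $c>0$. Then $\alpha$ is convex for every $c$-family if and only if
$$c\ge c_n:=\frac{n+2}{\Lambda_n+4}.$$
Moreover $n-1\le\Lambda_n\le n$, so
$$\frac{n+2}{n+4}\le c_n\le\frac{n+2}{n+3}.$$
In the plane, $\Lambda_2=2$ and $c_2=\frac23$ exactly. If the log-Brunn–Minkowski conjecture holds in $\mathbb R^n$, then $c_n=\frac{n+2}{n+4}$ exactly.

In terms of $p=1/c$ (so that $p=1$ and $p=2$ are the $1$- and $2$-interpolations): $\alpha$ is always convex exactly when $p\le p_n=(\Lambda_n+4)/(n+2)$, and $\frac{n+3}{n+2}\le p_n\le\frac{n+4}{n+2}$. So one can go beyond $p=1$, up to exactly $p=\frac32$ in the plane, but never to $p=2$.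

The upper bound on $\Lambda_n$ is already done: by (10), $\Lambda_n\le\frac{nq}{q-1}$ for every even $q\ge4$, and $q\to\infty$ gives
$$\Lambda_n\le n. \tag{13}$$

## 9. Lower bounds for $\Lambda_n$ from Brunn–Minkowski inequalities

The idea here is to read a volume inequality for a one-parameter family of bodies, differentiated twice, as a lower bound for $EQ_F(\psi)$. A linear perturbation of the support function will bring in the Brunn–Minkowski inequality, a multiplicative one will bring in (12).

**Step 1: Legendre duality.** This step prepares the change from norms to support functions. Let $F$ be admissible and $K=\{2F\le1\}$, so that $F=\frac12\|\cdot\|_K^2$. Its Legendre transform is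
$$G(y)=F^*(y)=\sup_x\big(x\cdot y-\tfrac12\|x\|_K^2\big)=\sup_{r\ge0}\big(r\,h_K(y)-\tfrac12r^2\big)=\tfrac12h_K(y)^2 .$$
(For $F=\frac12Ax\cdot x$ one has $h_K(y)^2=A^{-1}y\cdot y$ and $G=\frac12A^{-1}y\cdot y$.) The function $F$ is $C^1$ on $\mathbb R^n$ (at $0$ because $\nabla F$ is $1$-homogeneous), strictly convex (argue line by line as in Fact 1), and grows quadratically. So for each $y$ the function $x\mapsto x\cdot y-F(x)$ has exactly one critical point, its maximum. Thus $\nabla F$ is a bijection of $\mathbb R^n$; it fixes $0$, and by $H>0$ and the inverse function theorem it is a $C^1$-diffeomorphism of $\mathbb R^n\setminus\{0\}$. Being $1$-homogeneous, its inverse is continuous at $0$ too. Let $x(y)=(\nabla F)^{-1}(y)$. Then $G(y)=x(y)\cdot y-F(x(y))$, and differentiating, with $\nabla F(x(y))=y$, we get $\nabla G(y)=x(y)$. Hence $G$ is $C^2$ off $0$, and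
$$\mathrm{Hess}\,G(\nabla F(x))=H(x)^{-1},\qquad G(\nabla F(x))=x\cdot\nabla F-F=F(x). \tag{14}$$
So $G$ is even, $2$-homogeneous with positive definite Hessian off $0$; it is admissible by Fact 1.

**Step 2: two perturbations.** Let $\varphi$ be even, $C^2$ and $0$-homogeneous off $0$. For small $|s|$ consider
$$\text{(a)}\quad h_s=h_K(1+s\varphi)\qquad\text{or}\qquad\text{(b)}\quad h_s=h_Ke^{s\varphi},\qquad\text{and}\qquad G_s=\tfrac12h_s^2 .$$
Then $G_s$ equals $G(1+s\varphi)^2$ or $Ge^{2s\varphi}$. For small $|s|$, $h_s>0$ off $0$, and $\mathrm{Hess}\,G_s>0$ on $S^{n-1}$ by continuity and compactness. By Fact 1 $G_s$ is admissible. So $h_s=\sqrt{2G_s}$ is a norm, hence the support function of a symmetric convex body $K_s$. Put $F_s=G_s^*$. Since $\frac12\|\cdot\|_{K_s}^2$ has Legendre transform $\frac12h_s^2=G_s$, biduality gives $F_s=\frac12\|\cdot\|_{K_s}^2$, with $F_{s}=F$ at $s=0$; and Step 1, applied with $G_s$ in the role of $F$, shows that $F_s$ is admissible and $\nabla F_s=(\nabla G_s)^{-1}$. Finally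
$$\int e^{-F_s}dx=\int_0^\infty\big|\{\tfrac12\|x\|_{K_s}^2\le u\}\big|e^{-u}du=|K_s|\int_0^\infty(2u)^{n/2}e^{-u}du=\kappa_n|K_s|,$$
with $\kappa_n$ depending only on $n$. So $\alpha(s):=-\log\int e^{-F_s}=-\log|K_s|+\mathrm{const}$.

**Step 3: derivatives of $F_s$ in $s$.** The aim is to express $\partial_sF$ and $\partial_{ss}F$ at $s=0$ through $G$ and $\varphi$. The map $(s,y)\mapsto\nabla G_s(y)$ is $C^1$ for $y\ne0$, with invertible $y$-derivative $\mathrm{Hess}\,G_s$, and each $\nabla G_s$ is injective. By the implicit function theorem the solution $y_s(x)=\nabla F_s(x)$ of $\nabla G_s(y_s)=x$ is $C^1$ in $(s,x)$, $x\ne0$. Differentiating the equation in $s$,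
$$\partial_sy_s=-(\mathrm{Hess}\,G_s)^{-1}\nabla\partial_sG_s\quad\text{at }y_s .$$
From $F_s(x)=x\cdot y_s-G_s(y_s)$ and $\nabla G_s(y_s)=x$ we get $\partial_sF_s(x)=-(\partial_sG_s)(y_s(x))$, which is $C^1$ in $(s,x)$. Differentiating once more at $s=0$, with $g=\partial_sG_s|_{s=0}=2\varphi G$ in both cases, and with all $G$-quantities taken at $y=\nabla F(x)$,
$$\partial_{ss}F=-\partial_{ss}G-\nabla g\cdot\partial_sy=-\partial_{ss}G+(\mathrm{Hess}\,G)^{-1}\nabla g\cdot\nabla g . \tag{15}$$
Put $f=\partial_sF|_{s=0}=-g\circ\nabla F$. By (14), $f=-2(\varphi\circ\nabla F)\,F=2\psi F$ with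
$$\psi=-\varphi\circ\nabla F,$$
which is even, $0$-homogeneous and $C^1$, because $\nabla F$ is odd, $1$-homogeneous and $C^1$ off $0$. The chain rule gives $\nabla f=-H\,\nabla g(\nabla F)$, so
$$H^{-1}\nabla f\cdot\nabla f=H\nabla g\cdot\nabla g=(\mathrm{Hess}\,G)^{-1}\nabla g\cdot\nabla g,$$
the last two expressions at $y=\nabla F(x)$. Also $\partial_{ss}G=k\varphi^2G=k\psi^2F$ with $k=2$ in case (a) and $k=4$ in case (b).

**Step 4: derivatives of $\alpha$ in $s$.** The functions $F_s,\partial_sF_s,\partial_{ss}F_s$ are $2$-homogeneous in $x$ and continuous in $(s,x)$, so differentiation under the integral is justified as in Lemma 3, and (6) holds with $s$ in place of $t$. By (15) and Lemmas 1 and 2, with $E=E_F$, $Q=Q_F(\psi)$,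
$$\alpha''(0)=\big(4nE\psi^2+nEQ\big)-\tfrac{kn}2E\psi^2-\big(2nE\psi^2+n^2\mathrm{Var}\,\psi\big),\qquad\alpha'(0)=Ef=nE\psi . \tag{16}$$

**Step 5: case (a) and the Brunn–Minkowski inequality.** Recall the Brunn–Minkowski inequality: $|(1-\theta)A+\theta B|^{1/n}\ge(1-\theta)|A|^{1/n}+\theta|B|^{1/n}$ for convex bodies $A,B$ and $0\le\theta\le1$. In case (a) $h_s$ is affine in $s$, so $K_{(1-\theta)s_0+\theta s_1}=(1-\theta)K_{s_0}+\theta K_{s_1}$, and $|K_s|^{1/n}$ is concave in $s$. It is a constant times $e^{-\alpha/n}$, whose second derivative is $\big(\frac{\alpha'^2}{n^2}-\frac{\alpha''}n\big)e^{-\alpha/n}$. Hence $\alpha''\ge\alpha'^2/n$. With $k=2$ in (16), at $s=0$ this reads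
$$nE\psi^2+nEQ-n^2\mathrm{Var}\,\psi\ \ge\ n(E\psi)^2,\qquad\text{that is,}\qquad E_FQ_F(\psi)\ge(n-1)\mathrm{Var}_F\psi .$$

**Step 6: case (b) and the log-Brunn–Minkowski inequality.** With $k=4$ the terms in $E\psi^2$ cancel in (16), and $\alpha''(0)=n\{E_FQ_F(\psi)-n\,\mathrm{Var}_F\psi\}$. Suppose (12) holds in $\mathbb R^n$. In case (b) $h_{s_0}^{1-\theta}h_{s_1}^\theta=h_{(1-\theta)s_0+\theta s_1}$ is itself a support function in the family, so its Wulff shape is $K_{(1-\theta)s_0+\theta s_1}$. Then (12) says that $\log|K_s|$ is concave in $s$, so $\alpha''(0)\ge0$, and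
$$E_FQ_F(\psi)\ge n\,\mathrm{Var}_F\psi .$$

**Step 7: all test functions.** So far $\psi=-\varphi\circ\nabla F$ with $\varphi\in C^2$; we remove this restriction. Let $\psi$ be even, $0$-homogeneous and $C^1$. Then $\varphi=-\psi\circ(\nabla F)^{-1}$ is even, $0$-homogeneous and $C^1$. Approximate $\varphi$ in $C^1$ on $\{\frac12\le|y|\le2\}$ by polynomials $R_j$ (Weierstrass' theorem in $C^1$ form), replace them by their even parts, and put $\varphi_j(y)=R_j(y/|y|)$. These are smooth, even, $0$-homogeneous off $0$. Since $\varphi(y)=\varphi(y/|y|)$, they converge to $\varphi$ in $C^1$ on compact annuli. As $\nabla F$ is $C^1$ off $0$, $\psi_j=-\varphi_j\circ\nabla F\to\psi$ in $C^1$ on compact annuli. By Lemma 1, $E_FQ_F(\psi_j)$ and $\mathrm{Var}_F\psi_j$ are integrals over $S^{n-1}$ of continuous expressions in $\psi_j,\nabla\psi_j$, so they converge to $E_FQ_F(\psi)$ and $\mathrm{Var}_F\psi$. The inequalities of Steps 5 and 6 pass to the limit.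

Hence $\Lambda_n\ge n-1$ always. If log-Brunn–Minkowski holds in $\mathbb R^n$, then $\Lambda_n\ge n$, so $\Lambda_n=n$ by (13) and $c_n=\frac{n+2}{n+4}$. In the plane, log-Brunn–Minkowski for symmetric convex bodies is a theorem (Böröczky, Lutwak, Yang, Zhang, *The log-Brunn–Minkowski inequality*, Adv. Math. 231 (2012)). So $\Lambda_2=2$ and $c_2=\frac46=\frac23$. With (13), $n-1\le\Lambda_n\le n$, which gives the stated bounds for $c_n$.

## 10. The threshold $c_n$ decides convexity

It remains to prove the equivalence in Theorem B.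

**Step 1: if $c\ge c_n$, then $\alpha$ is convex for every $c$-family.** Since $\Lambda_n\le n$, we have $c\ge c_n\ge\frac{n+2}{n+4}>\frac12$, so $4c-2>0$ and the first term of (4) is nonnegative. The function $\psi_t$ is even, $C^1$ and $0$-homogeneous, so $E\,Q_{F_t}(\psi_t)\ge\Lambda_n\mathrm{Var}\,\psi_t$ (trivially if $\psi_t$ is constant). From $c(\Lambda_n+4)\ge n+2$,
$$c\,E\,Q_{F_t}(\psi_t)\ge c\Lambda_n\mathrm{Var}\,\psi_t\ge(n+2-4c)\mathrm{Var}\,\psi_t .$$
By (4), $\alpha''\ge0$.

**Step 2: if $c<c_n$, the infinitesimal inequality fails.** Now $c\Lambda_n<n+2-4c$. By definition of $\Lambda_n$ there are an admissible $F$ and an even, $0$-homogeneous, nonconstant $\psi\in C^1$ with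
$$c\,E_FQ_F(\psi)<(n+2-4c)\,\mathrm{Var}_F\psi . \tag{17}$$
Lemma 4 needs analytic data, and these $F,\psi$ are only $C^2$ and $C^1$.

**Step 3: passing to analytic $F$ and $\psi$.** By Weierstrass' theorem in $C^k$ form, choose polynomials $P_j\to F$ in $C^2$ and $R_j\to\psi$ in $C^1$ on the annulus $\{\frac12\le|x|\le2\}$. Replacing them by their even parts, we may take them even. Set
$$F^{(j)}(x)=|x|^2P_j(x/|x|),\qquad\psi^{(j)}(x)=R_j(x/|x|),\qquad F^{(j)}(0)=0 .$$
These are even, analytic off $0$, and homogeneous of degrees $2$ and $0$. Since $F=|x|^2F(x/|x|)$ and $\psi=\psi(x/|x|)$, they converge to $F$ in $C^2$ and to $\psi$ in $C^1$ on the annulus. For large $j$, $\mathrm{Hess}\,F^{(j)}>0$ on $S^{n-1}$, hence off $0$, so $F^{(j)}$ is admissible by Fact 1. By Lemma 1 both sides of (17) are expressed by integrals over $S^{n-1}$ of continuous expressions in $F,\mathrm{Hess}\,F,\psi,\nabla\psi$. So (17) persists for $F^{(j)},\psi^{(j)}$ with $j$ large. Rename these $F,\psi$.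

**Step 4: the family.** For $c>\frac12$ the term $(4c-2)(E\psi)^2$ in (4) would work against us, so we remove it: subtract a constant from $\psi$ to get $E_F\psi=0$. This changes neither side of (17), nor analyticity, evenness and homogeneity. Apply Lemma 4 with $\mathcal F=F$, $f=2\psi F$ and the given $c$. By (4) and (17),
$$\alpha''(0)=n\big\{c\,E_FQ_F(\psi)-(n+2-4c)\,\mathrm{Var}_F\psi\big\}<0 .$$
As in Section 7, $\alpha''<0$ on some $[0,\delta']$, and rescaling time by $\delta'$ yields a $c$-family on $[0,1]$ with $\alpha''<0$ on $[0,1]$. So $\alpha$ is not convex for this $c$-family. Together with Section 9 this proves Theorem B. $\blacksquare$
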